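\title{The type of the second fundamental form is intrinsic\\ for surfaces in Banach--Minkowski spaces}

\begin{abstract}
Let a two-dimensional Finsler manifold be embedded isometrically in two three-dimensional spaces with smooth, quadratically strictly convex and possibly non-symmetric norms. We prove that at each point the second fundamental forms of the two embeddings are both definite, both non-degenerate indefinite, or both degenerate. This answers affirmatively a question posed by S.~Ivanov. We also prove that if one of the embeddings has definite second fundamental form everywhere and the metric is Riemannian on no open set, then the two embeddings differ by an affine map. The proofs are local and elementary: they compare the Taylor expansions of the two induced metrics to second order.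
\end{abstract}

\section{Introduction}\label{sec:intro}

The second fundamental form of a surface in three-space can be definite, non-degenerate indefinite, or degenerate. In the first case the surface bends to one side of its tangent plane, in the second it crosses the plane like a saddle, and in the third the tangent plane is stationary to first order in some direction. No length or angle enters this trichotomy; it is an affine property of the surface. Yet in Euclidean space it is determined by the lengths of curves on the surface: by Gauss' Theorema Egregium the three cases correspond to positive, negative and zero curvature of the induced metric. This paper shows that the trichotomy remains intrinsic when the Euclidean norm is replaced by a smooth, quadratically strictly convex norm, even if two embeddings into spaces with different norms are compared.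

\subsection*{Definitions}
A \emph{norm} on a finite-dimensional real vector space $V$ is a function $\Phi\colon V\to\mathbb R_+$ that is positively homogeneous, satisfies the triangle inequality, and is positive outside $0$. We do not require $\Phi(-v)=\Phi(v)$. A \emph{Banach--Minkowski norm} is a norm that is $C^\infty$ outside $0$ and such that the second derivative of $\Phi^2$ is positive definite at every point outside $0$; a \emph{Banach--Minkowski space} is a finite-dimensional space with such a norm. A \emph{Finsler manifold} is a smooth manifold $M$ with a continuous function $\varphi\colon TM\to\mathbb R_+$ that is smooth outside the zero section and restricts to a Banach--Minkowski norm on every tangent space. A smooth embedding $f\colon M\to (V,\Phi)$ is \emph{isometric} if $\Phi(df(v))=\varphi(v)$ for all $v\in TM$. We say that $\varphi$ is \emph{Riemannian on} a set $U\subset M$ if $\varphi^2|_{T_qM}$ is a quadratic form for every $q\in U$.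

Let $\dim M=2$ and $\dim V=3$, let $f\colon M\to V$ be a smooth embedding, and let $p\in M$. A \emph{conormal} of $f$ at $p$ is a nonzero linear functional $\ell$ on $V$ with kernel $df(T_pM)$. The function $\ell\circ f$ has a critical point at $p$, so its Hessian at $p$ is a well-defined symmetric bilinear form $h$ on $T_pM$; in any chart, $h(\partial_i,\partial_j)=\ell(\partial_i\partial_jf(p))$. This is the \emph{second fundamental form} of $f$ at $p$. It is determined up to a nonzero factor, so its \emph{type} is well defined: definite, non-degenerate indefinite, or degenerate. The type is read off from the sign of the determinant of $h$ in any basis: the three types correspond to $\det h>0$, $\det h<0$ and $\det h=0$.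

\subsection*{The question and the results}
The following is posed as an open question in \cite{Ivanov}.

\medskip
\noindent\emph{Let $M$ be a two-dimensional Finsler manifold and let $f_i\colon M\to V_i$, $i=1,2$, be smooth isometric embeddings into three-dimensional Banach--Minkowski spaces. Are the second fundamental forms of $f_1$ and $f_2$ at a point $p\in M$ always of the same type?}
\medskip

In \cite{Ivanov} the types are listed as ``definite, semi-definite, or degenerate''. In line with the Euclidean case, we read the middle word as ``non-degenerate indefinite''. The answer is affirmative.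

\begin{theorem}\label{thm:type}
Let $(M^2,\varphi)$ be a Finsler surface, let $f_i\colon M\to(V_i^3,\Phi_i)$, $i=1,2$, be smooth isometric embeddings into Banach--Minkowski spaces, and let $p\in M$. Then the second fundamental forms of $f_1$ and $f_2$ at $p$ are both definite, or both non-degenerate indefinite, or both degenerate.
\end{theorem}

\begin{theorem}\label{thm:rigid}
In the setting of Theorem~\ref{thm:type}, let $M$ be connected, let the second fundamental form of $f_1$ be definite at every point, and suppose that $\varphi$ is Riemannian on no nonempty open subset of $M$. Then $f_2=A\circ f_1+c$ with a linear isomorphism $A\colon V_1\to V_2$ and a vector $c\in V_2$, and $\Phi_2(Aw)=\Phi_1(w)$ for every vector $w$ tangent to $f_1(M)$.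
\end{theorem}

An extension of Theorem~\ref{thm:rigid} to saddle surfaces is Theorem~\ref{thm:saddle}. All arguments are local, use only the definitions above, and do not use the injectivity of $f_1$ and $f_2$.

\subsection*{What one would guess}
Two families of examples point to a positive answer. If $f_2=A\circ f_1+c$ and $\Phi_2=\Phi_1\circ A^{-1}$, the types agree because the type is an affine invariant; if both norms are Euclidean, they agree by Gauss' theorem. Against this, the Euclidean argument uses the unit normal, which has no counterpart in a general normed space, and the freedom to change the norm along with the embedding seems to leave room for a counterexample. A count of dimensions tips the balance. The metric $\varphi$ is a function on the three-dimensional manifold of tangent rays of $M$, whereas $\Phi$ is a function on the two-dimensional sphere of rays in $V$. The equation $\Phi\circ df=\varphi$ is therefore overdetermined, and one expects that outside the Riemannian case there are few isometric embeddings. Theorem~\ref{thm:rigid} confirms this for surfaces with definite second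 fundamental form.

\subsection*{The method}
Write each $f_i(M)$ near $p$ as a graph over its tangent plane and expand the induced metric in the base point. Equality of the two metrics gives one identity at first order and one at second order (Section~\ref{sec:charts}); both hold for all tangent vectors $v$ and are handled by a few lemmas about one normed plane (Section~\ref{sec:plane}). Section~\ref{sec:tests} shows the method in two test cases. If the second fundamental form $h_2$ of $f_2$ is non-degenerate, compare the two forms by the operator $S=h_2^{-1}h_1$. When $S$ has distinct real eigenvalues, the first-order identity produces a substitute for the normal vector at every point near $p$, and this forces the metric to be Riemannian near $p$ (Section~\ref{sec:shadow}); there a Gauss equation holds (Section~\ref{sec:riem}). Different types mean $\det S\le0$, and then $S$ has distinct real eigenvalues unless it is nilpotent. The nilpotent case is excluded by the second-order identity (Section~\ref{sec:proof}). Section~\ref{sec:rigid} proves the rigidity theorems.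

Throughout, $\mathcal R\subset M$ is the open set of points that have a neighborhood on which $\varphi$ is Riemannian.

\section{One normed plane}\label{sec:plane}

Let $E$ be a two-dimensional space with a Banach--Minkowski norm, and let $L_0$ be one half of the square of the norm. For $v\ne0$ put
\[
v^*=dL_0(v)\in E^* .
\]
Since $L_0$ is positively homogeneous of degree $2$, Euler's identity, applied to $L_0$ and to $dL_0$, gives
\begin{equation}\label{eq:euler}
(\lambda v)^*=\lambda v^*\ \ (\lambda>0),\qquad v^*(v)=2L_0(v)>0,\qquad v^*(n)=d^2L_0(v)(v,n),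
\end{equation}
and $d^2L_0(v)$ is positive definite. If the norm comes from an inner product $g$, then $v^*=g(v,\cdot)$. In general $\ker v^*$ is the direction of the tangent line at $v$ to the level curve of the norm, and the relation $v^*(n)=0$ replaces orthogonality. It is neither symmetric nor linear in $v$. The lemmas below all say the same kind of thing: if $v^*$ annihilates a polynomial expression in $v$ for sufficiently many $v$, then the coefficients vanish. Given a basis $e_1,e_2$ we write $v=v_1e_1+v_2e_2$ and $x=x_1e_1+x_2e_2$.

\begin{lemma}\label{lem:rays}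
If $n\neq0$, the set $\{v\neq0: v^*(n)=0\}$ is contained in the union of two rays. In particular, if $v^*(n)=0$ for a dense set of vectors $v$, or for vectors $v$ on three distinct rays, then $n=0$.
\end{lemma}

\begin{proof}
We have $n^*(n)>0$ and $(-n)^*(n)=-(-n)^*(-n)<0$, so no vector of the set lies on the line $\mathbb Rn$. Let $v,w$ be two vectors of the set on the same side of this line. After multiplying $w$ by a positive number, $w=v+\tau n$. The line $s\mapsto v+sn$ misses the origin, so $s\mapsto L_0(v+sn)$ has positive second derivative, and its derivative $(v+sn)^*(n)$ is strictly increasing. This derivative vanishes at $s=0$ and at $s=\tau$, so $\tau=0$. Thus there is at most one ray on each side.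
\end{proof}

\begin{lemma}\label{lem:double}
Let $u,w$ be a basis of $E$ and $n\in E$. If $(u+\tau w)^*(n)=O(\tau^2)$ as $\tau\to0$, then $n=0$.
\end{lemma}

\begin{proof}
The value and the derivative of $\tau\mapsto(u+\tau w)^*(n)$ at $\tau=0$ are $u^*(n)=d^2L_0(u)(u,n)$ and $d^2L_0(u)(w,n)$. Both vanish, so $d^2L_0(u)(\cdot,n)=0$, and $n=0$ by positive definiteness.
\end{proof}

\begin{lemma}\label{lem:pencil}
Let $s_1,s_2$ be linearly independent quadratic forms on $E$ without a common zero $v\neq0$, and let $a,b\in E$. If $v^*\big(s_1(v)a+s_2(v)b\big)=0$ for all $v\neq0$, then $a=b=0$.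
\end{lemma}

\begin{proof}
Put $w(v)=s_1(v)a+s_2(v)b$. Suppose that $a,b$ are independent. Then $w(v)\neq0$ for $v\ne0$. If $w(v)=\mu v$, then $0=v^*(w(v))=\mu\,v^*(v)$ forces $\mu=0$, which is excluded. So the cubic form $\det(v,w(v))$ has no zero on $E\setminus0$. But it is odd and $E\setminus0$ is connected, a contradiction. Suppose that $a,b$ are dependent and not both zero, say $a=\alpha n$ and $b=\beta n$ with $n\neq0$ and $(\alpha,\beta)\neq0$. Then $w=s\,n$ with $s=\alpha s_1+\beta s_2\not\equiv0$, so $v^*(n)=0$ on the dense set $\{s\ne0\}$, contrary to Lemma~\ref{lem:rays}.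
\end{proof}

The parity argument concerns a polynomial, so it needs no symmetry of the norm. We shall use the lemma for the pairs $(v_1^2,\,v_2^2)$ and $(v_1v_2,\,v_2^2-v_1^2)$. The hypothesis on common zeros cannot be dropped: in the Euclidean plane, $v_1^2e_2-v_1v_2e_1$ is orthogonal to $v$ for all $v$.

\begin{lemma}\label{lem:division}
Let $h$ be a non-degenerate symmetric bilinear form on $E$, let $Q\colon E\times E\to E$ be symmetric and bilinear, and let $D$ be a function on $E\setminus0$ such that
\[
D(v)\,h(x,v)=v^*\big(Q(x,v)\big)\qquad\text{for all }x\in E,\ v\neq0 .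
\]
Then there is $k\in E$ with $Q(x,v)=h(x,v)\,k$ and $D(v)=v^*(k)$.
\end{lemma}

\begin{proof}
Put $Q_{ij}=Q(e_i,e_j)$. The hypothesis consists of two equations, for $x=e_1$ and $x=e_2$, from which we eliminate $D$.

If $h$ is definite, choose a basis with $h(x,v)=\pm(x_1v_1+x_2v_2)$. The equations are
\[
\pm Dv_1=v^*(Q_{11}v_1+Q_{12}v_2),\qquad \pm Dv_2=v^*(Q_{12}v_1+Q_{22}v_2).
\]
Subtracting $v_1$ times the second from $v_2$ times the first gives
\[
v^*\big((Q_{11}-Q_{22})v_1v_2+Q_{12}(v_2^2-v_1^2)\big)=0,
\]
so $Q_{11}=Q_{22}$ and $Q_{12}=0$ by Lemma~\ref{lem:pencil}. Take $k=\pm Q_{11}$.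

If $h$ is indefinite, choose $e_1,e_2$ on the two isotropic lines with $h(e_1,e_2)=1$, so that $h(x,v)=x_1v_2+x_2v_1$. The equations are
\[
Dv_2=v^*(Q_{11}v_1+Q_{12}v_2),\qquad Dv_1=v^*(Q_{12}v_1+Q_{22}v_2).
\]
Subtracting $v_2$ times the second from $v_1$ times the first gives $v^*(Q_{11}v_1^2-Q_{22}v_2^2)=0$, so $Q_{11}=Q_{22}=0$ by Lemma~\ref{lem:pencil}. Take $k=Q_{12}$.

In both cases $Q=h\,k$, hence $\big(D(v)-v^*(k)\big)h(x,v)=0$ for all $x$, and $h(\cdot,v)\neq0$.
\end{proof}

\begin{corollary}\label{cor:Qzero}
If $Q\colon E\times E\to E$ is symmetric and bilinear and $v^*(Q(x,v))=0$ for all $x\in E$ and $v\neq0$, then $Q=0$.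
\end{corollary}

\begin{proof}
Apply Lemma~\ref{lem:division} with $D=0$ and any non-degenerate $h$. Then $Q=h\,k$ with $v^*(k)=0$ for all $v\ne0$, and $k=0$ by Lemma~\ref{lem:rays}.
\end{proof}

\section{Graph charts and the two identities}\label{sec:charts}

\subsection*{One embedding}
Let $f\colon M\to(V,\Phi)$ be an isometric embedding, $H=\frac12\Phi^2$, $L=\frac12\varphi^2$. Fix $p\in M$, put $E=T_pM$ and $L_0=L|_E$, identify $E$ with $df(E)\subset V$, so that $H|_E=L_0$, and translate so that $f(p)=0$. There is no distinguished normal, so we choose any vector $\xi\in V\setminus E$, and let $\ell$ be the conormal with $\ell(\xi)=1$. Decompose $f=x+z\,\xi$ with $x\colon M\to E$ and $z=\ell\circ f$. Then $dx_p$ is the identity of $E$, so $x$ is a chart near $p$, the \emph{graph chart} for $\xi$. We regard $z$ as a function of $x$; then $z(0)=0$ and $dz_0=0$. Let $h$ and $T$ be the second and third derivatives of $z$ at $0$, viewed as symmetric bilinear and trilinear forms on $E$. Thus $h$ is the second fundamental form for the conormal $\ell$. For $0\ne v\in E$ put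
\[
B(v)=dH_v(\xi),\qquad C(v)=d^2H_v(\xi,\xi)>0 .
\]
These are smooth functions on $E\setminus0$; they record the first and second derivatives of the ambient norm across the tangent plane. In a Euclidean space with $\xi$ a unit normal, $B=0$ and $C=1$.

The tangent vector with chart components $v$ at the point with coordinate $x$ is mapped by $df$ to $v+dz_x(v)\xi$, so $L(x,v)=H\big(v+dz_x(v)\xi\big)$. Inserting $dz_x(v)=h(x,v)+\frac12T(x,x,v)+O(|x|^3)$ into $H(v+s\xi)=L_0(v)+B(v)s+\frac12C(v)s^2+O(s^3)$ gives
\begin{equation}\label{eq:expansion}
L(x,v)=L_0(v)+B(v)h(x,v)+\tfrac12W(x,x;v)+O(|x|^3),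
\end{equation}
uniformly for $v$ in compact subsets of $E\setminus0$, where
\begin{equation}\label{eq:W}
W(x,y;v)=B(v)\,T(x,y,v)+C(v)\,h(x,v)\,h(y,v)
\end{equation}
is symmetric and bilinear in $x,y$.

The choice of $\xi$ is at our disposal. A \emph{shear} replaces $\xi$ by $\xi-k$ with $k\in E$. It keeps $\ell$, hence $h$, and replaces $B(v)$ by $B(v)-v^*(k)$; the chart, $T$ and $C$ may change. So $B$ can be made zero by a shear exactly when $B(v)=v^*(k)$ for some fixed $k\in E$.

\subsection*{Two embeddings}
For $f_1,f_2$ we use the same notation with subscripts $1,2$. The plane $E=T_pM$, the function $L_0$ and the map $v\mapsto v^*$ are common to both, because both embeddings are isometric. The graph charts $x$ of $f_1$ and $\tilde x$ of $f_2$ agree to first order at $p$, so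
\[
\tilde x=x+\tfrac12Q(x,x)+\tfrac16R(x,x,x)+O(|x|^4)
\]
with symmetric multilinear maps $Q,R$ with values in $E$. Components of tangent vectors transform by the derivative, $\tilde v=v+Q(x,v)+\frac12R(x,x,v)+O(|x|^3)$. If $L_1,L_2$ are the expressions of $L$ in the two charts, then $L_1(x,v)=L_2(\tilde x,\tilde v)$.

\begin{proposition}\label{prop:identities}
For all $x\in E$ and $v\neq0$,
\begin{equation}\label{eq:first}
B_1(v)h_1(x,v)-B_2(v)h_2(x,v)=v^*\big(Q(x,v)\big).
\end{equation}
If $Q=0$, then for all $x,y\in E$ and $v\ne0$,
\begin{equation}\label{eq:second}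
W_1(x,y;v)-W_2(x,y;v)=v^*\big(R(x,y,v)\big).
\end{equation}
\end{proposition}

\begin{proof}
Expand both sides of $L_1(x,v)=L_2(\tilde x,\tilde v)$ by \eqref{eq:expansion}. To first order in $x$ the right side is $L_0(v)+v^*(Q(x,v))+B_2(v)h_2(x,v)$, which gives \eqref{eq:first}. If $Q=0$, then $\tilde x=x+O(|x|^3)$ and $\tilde v=v+O(|x|^2)$. Hence $L_0(\tilde v)=L_0(v)+\frac12v^*(R(x,x,v))+O(|x|^3)$, while the terms $B_2h_2$ and $\frac12W_2$ change only by $O(|x|^3)$ when $(\tilde x,\tilde v)$ is replaced by $(x,v)$. Comparing terms of second order gives \eqref{eq:second} for $x=y$, and polarization gives the general case.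
\end{proof}

In a basis $e_1,e_2$, identity \eqref{eq:second} amounts to three equations, for $(x,y)=(e_1,e_1)$, $(e_1,e_2)$, $(e_2,e_2)$. With the vectors
\[
r_0=R(e_1,e_1,e_1),\quad r_1=R(e_1,e_1,e_2),\quad r_2=R(e_1,e_2,e_2),\quad r_3=R(e_2,e_2,e_2),
\]
their right sides are $v^*(r_0v_1+r_1v_2)$, $v^*(r_1v_1+r_2v_2)$ and $v^*(r_2v_1+r_3v_2)$. The vectors $r_1$ and $r_2$ each occur in two equations, because $R$ is a third derivative and hence symmetric. This overlap is the source of every constraint we draw from \eqref{eq:second}.

\section{Two test cases}\label{sec:tests}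

\subsection*{Euclidean spaces}
Let $V_1,V_2$ be Euclidean and let $\xi_1,\xi_2$ be unit normals. Then $B_i=0$ and $C_i=1$. Identity \eqref{eq:first} says nothing about $h_1,h_2$; it gives $Q=0$ by Corollary~\ref{cor:Qzero}. Identity \eqref{eq:second} has the form treated in the next lemma with $c_1=c_2=1$, and yields $\det h_1=\det h_2$, as predicted by Gauss' theorem.

\begin{lemma}\label{lem:gauss}
Let $g$ be an inner product on $E$, let $c_1,c_2\in\mathbb R$, and suppose that
\[
c_1h_1(x,v)h_1(y,v)-c_2h_2(x,v)h_2(y,v)=g\big(v,R(x,y,v)\big)\qquad\text{for all }x,y,v,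
\]
with $h_1,h_2,R$ symmetric. Then $c_1\det h_1=c_2\det h_2$ in any basis of $E$.
\end{lemma}

\begin{proof}
A change of basis multiplies both determinants by the same factor, so we may take a $g$-orthonormal basis. To an expression $G(x,y;v)$ that is quadratic in $v$ assign the number
\[
\big(\text{coefficient of }v_1v_2\text{ in }G(e_1,e_2;v)\big)-G(e_1,e_1;e_2)-G(e_2,e_2;e_1).
\]
For $G=h(x,v)h(y,v)$ with $h_{ij}=h(e_i,e_j)$ this number is $(h_{11}h_{22}+h_{12}^2)-h_{12}^2-h_{12}^2=\det h$. For $G=g(v,R(x,y,v))$ we have $G(e_1,e_2;v)=g(v_1e_1+v_2e_2,\,r_1v_1+r_2v_2)$, and the number is $\big(g(e_1,r_2)+g(e_2,r_1)\big)-g(e_2,r_1)-g(e_1,r_2)=0$.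
\end{proof}

For a general norm this computation is unavailable: $v^*$ is not linear in $v$, and $B_i,C_i$ are functions. The second test case shows what replaces it.

\subsection*{A plane is not isometric to a curved surface}
We begin with a normalization that holds whenever $h_1=0$.

\begin{lemma}\label{lem:flatnormal}
If $h_1=0$ and $h_2$ is non-degenerate at $p$, then after a shear of $\xi_2$ we have $B_2=0$ and $Q=0$.
\end{lemma}

\begin{proof}
By \eqref{eq:first}, $-B_2(v)h_2(x,v)=v^*(Q(x,v))$. Lemma~\ref{lem:division} gives $-B_2(v)=v^*(k)$ for some $k$, so a shear makes $B_2=0$. In the new chart \eqref{eq:first} reads $v^*(Q(x,v))=0$, and $Q=0$ by Corollary~\ref{cor:Qzero}.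
\end{proof}

Suppose now that $B_2=0$ and $Q=0$, and abbreviate $W_{ij}(v)=W_1(e_i,e_j;v)$. If $h_2$ is indefinite and the basis is chosen with $h_2(x,v)=x_1v_2+x_2v_1$, the three equations contained in \eqref{eq:second} are
\begin{equation}\label{eq:saddle}
\begin{aligned}
W_{11}&=C_2v_2^2+v^*(r_0v_1+r_1v_2),\\
W_{12}&=C_2v_1v_2+v^*(r_1v_1+r_2v_2),\\
W_{22}&=C_2v_1^2+v^*(r_2v_1+r_3v_2).
\end{aligned}
\end{equation}
The unknown function $C_2$ is eliminated by two combinations, in which $r_1$, respectively $r_2$, cancels as well:
\begin{equation}\label{eq:saddleelim}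
v_1W_{11}-v_2W_{12}=v^*(r_0v_1^2-r_2v_2^2),\qquad v_1W_{12}-v_2W_{22}=v^*(r_1v_1^2-r_3v_2^2).
\end{equation}

\begin{proposition}\label{prop:plane}
If $h_1=0$ and $T_1=0$ at $p$, then $h_2$ is degenerate at $p$. This applies in particular when $f_1$ maps a neighborhood of $p$ into a plane.
\end{proposition}

\begin{proof}
Suppose that $h_2$ is non-degenerate and normalize by Lemma~\ref{lem:flatnormal}; the chart of $f_1$ is not touched, so $W_1=0$.

If $h_2$ is indefinite, the left sides of \eqref{eq:saddleelim} vanish, so $r_0=r_2=0$ and $r_1=r_3=0$ by Lemma~\ref{lem:pencil}. The first equation of \eqref{eq:saddle} becomes $0=C_2v_2^2$, which contradicts $C_2>0$.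

If $h_2=\pm(x_1v_1+x_2v_2)$, the three equations are
\[
-C_2v_1^2=v^*(r_0v_1+r_1v_2),\quad -C_2v_1v_2=v^*(r_1v_1+r_2v_2),\quad -C_2v_2^2=v^*(r_2v_1+r_3v_2).
\]
Subtract $v_1$ times the second from $v_2$ times the first, and $v_1$ times the third from $v_2$ times the second:
\[
v^*\big((r_0-r_2)v_1v_2+r_1(v_2^2-v_1^2)\big)=0,\qquad v^*\big((r_1-r_3)v_1v_2+r_2(v_2^2-v_1^2)\big)=0 .
\]
By Lemma~\ref{lem:pencil}, $r_1=r_2=0$, $r_0=r_2$ and $r_3=r_1$. So $R=0$ and $C_2v_1^2=0$, again a contradiction.
\end{proof}

The pattern recurs in Section~\ref{sec:proof}: shear to remove $B_2$ and $Q$, eliminate $C_2$, determine $R$ by the lemmas of Section~\ref{sec:plane}, and find a vector $v$ with $C_2(v)=0$. The last step is where the positivity of $d^2H$ across the tangent plane is used, and without it the result is false.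

\begin{example}\label{ex:cylinder}
On $\mathbb R^2\times\mathbb R$ take the norm $\Phi(v,s)=\max(|v|,|s|)$, where $|v|$ is the Euclidean length. If $z$ is a function with $|\nabla z|<1$, then $\Phi(v,dz_x(v))=|v|$, so $x\mapsto(x,z(x))$ is a norm-preserving embedding of a Euclidean domain. The functions $z=\frac12(x_1^2+x_2^2)$, $z=x_1x_2$ and $z=0$ near the origin realize all three types. The norm is smooth on the cone $|s|<|v|$, which contains all nonzero tangent vectors, but there $H=\frac12|v|^2$ and $C=0$.
\end{example}

\section{Shadow points}\label{sec:shadow}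

In both test cases the first step was to make $B$ vanish. We give a name to the points where this is possible, show that \eqref{eq:first} often forces it, and then show that it cannot happen on an open piece of a curved surface unless the metric is Riemannian.

\begin{definition}
A vector $k\neq0$ in $V$ is a \emph{shadow vector} of a plane $P\subset V$ if $dH_w(k)=0$ for all $0\neq w\in P$. A point $q\in M$ is a \emph{shadow point} of $f$ if $df(T_qM)$ has a shadow vector.
\end{definition}

The tangent plane to the unit sphere $\{\Phi=1\}$ at $w$ is parallel to $\ker dH_w$. So $k$ is a shadow vector of $P$ when light rays parallel to $k$ graze the unit sphere along the whole curve $P\cap\{\Phi=1\}$. A shadow vector does not lie in $P$, because $dH_k(k)>0$. In a Euclidean space the normal of $P$ is a shadow vector. If $B(v)=v^*(k)$ for all $v\ne0$ in a graph chart at $q$, then $\xi-k$ is a shadow vector of $df(T_qM)$.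

\subsection*{The operator $S$}
Suppose that $h_2$ is non-degenerate at $q$. Define $S=S_q\colon T_qM\to T_qM$ by $h_1(x,v)=h_2(Sx,v)$; in matrices, $S=h_2^{-1}h_1$. Then $S$ is self-adjoint with respect to $h_2$, and $\det h_1=\det S\,\det h_2$. Put
\[
\operatorname{disc}S=(\operatorname{tr}S)^2-4\det S ,
\]
which is positive, zero or negative according as the eigenvalues of $S$ are real and distinct, equal, or non-real. Changing the conormals multiplies $S$ by a nonzero constant; this preserves the signs of $\det S$ and $\operatorname{disc}S$ and the property of being scalar. Conormals can be chosen to depend smoothly on $q$, for instance $\ell_{i,q}=\det(\partial_1f_i,\partial_2f_i,\cdot\,)$ in a chart, and then $h_{1,q}$, $h_{2,q}$ and $S_q$ depend smoothly on $q$.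

\begin{lemma}\label{lem:shadowS}
Let $h_2$ be non-degenerate at $q$, and suppose that either
\begin{itemize}
\item[(a)] $\operatorname{disc}S_q>0$, or
\item[(b)] $S_q$ has a double eigenvalue $s$ but is not scalar.
\end{itemize}
Then there are $k_1,k_2\in T_qM$ with $B_1(v)=v^*(k_1)$ and $B_2(v)=v^*(k_2)$ for all $v\neq0$, so $q$ is a shadow point of $f_1$ and of $f_2$. In case (b) there is a basis of $T_qM$ in which
\begin{equation}\label{eq:jordan}
h_2(x,v)=x_1v_2+x_2v_1,\qquad (h_1-sh_2)(x,v)=\lambda x_1v_1,\qquad\lambda\neq0 .
\end{equation}
\end{lemma}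

\begin{proof}
(a) Let $e_1,e_2$ be eigenvectors of $S$ with eigenvalues $s_1\neq s_2$. From $s_1h_2(e_1,e_2)=h_1(e_1,e_2)=s_2h_2(e_1,e_2)$ we see that both forms are diagonal in this basis: $h_2=\operatorname{diag}(\mu_1,\mu_2)$ with $\mu_1\mu_2\ne0$ and $h_1=\operatorname{diag}(s_1\mu_1,s_2\mu_2)$. With $Q_{ij}=Q(e_i,e_j)$, identity \eqref{eq:first} for $x=e_1$ and $x=e_2$ reads
\[
\mu_1(s_1B_1-B_2)v_1=v^*(Q_{11}v_1+Q_{12}v_2),\qquad \mu_2(s_2B_1-B_2)v_2=v^*(Q_{12}v_1+Q_{22}v_2).
\]
Set $v=\pm e_2$ in the first equation and $v=\pm e_1$ in the second. This gives $v^*(Q_{12})=0$ on four distinct rays, so $Q_{12}=0$ by Lemma~\ref{lem:rays}. Dividing by $v_1$ and $v_2$ and extending by continuity, we get $\mu_1(s_1B_1-B_2)=v^*(Q_{11})$ and $\mu_2(s_2B_1-B_2)=v^*(Q_{22})$ on $E\setminus0$. Since $s_1\neq s_2$, this system expresses $B_1$ and $B_2$ as linear combinations of $v^*(Q_{11})$ and $v^*(Q_{22})$ with constant coefficients.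

(b) The operator $N=S-s$ is $h_2$-self-adjoint and satisfies $N^2=0\neq N$, so $\ker N=\operatorname{im}N$ is a line; let $e_2$ span it. Then $h_2(e_2,e_2)=0$, because $h_2(Nu,Nu)=h_2(N^2u,u)=0$. By non-degeneracy there is $u$ with $h_2(u,e_2)=1$, and $e_1=u-\frac12h_2(u,u)e_2$ satisfies $h_2(e_1,e_2)=1$, $h_2(e_1,e_1)=0$. We have $Ne_1=\lambda e_2$ with $\lambda\neq0$, so $(h_1-sh_2)(x,v)=h_2(Nx,v)=\lambda x_1v_1$. This is \eqref{eq:jordan}. With $B_2'=B_2-sB_1$ the left side of \eqref{eq:first} is $\lambda B_1x_1v_1-B_2'h_2(x,v)$, and the two equations are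
\[
\lambda B_1v_1-B_2'v_2=v^*(Q_{11}v_1+Q_{12}v_2),\qquad -B_2'v_1=v^*(Q_{12}v_1+Q_{22}v_2).
\]
Subtracting $v_2$ times the second from $v_1$ times the first gives
\[
\lambda B_1v_1^2=v^*(Q_{11})v_1^2-v^*(Q_{22})v_2^2 .
\]
At $v=e_2+\tau e_1$ this shows $v^*(Q_{22})=O(\tau^2)$, so $Q_{22}=0$ by Lemma~\ref{lem:double}. Dividing by $v_1^2$ and by $v_1$ and extending by continuity, $\lambda B_1=v^*(Q_{11})$ and $B_2'=-v^*(Q_{12})$. Finally $B_2=B_2'+sB_1$.
\end{proof}

\subsection*{Many shadow points force a quadratic norm}
If the second fundamental form is non-degenerate, the tangent planes near $q$ fill an open set of planes, so shadow points on an open set give a two-parameter family of planes with shadow vectors. We want to differentiate the defining relation along this family. The difficulty is that shadow vectors are only known to exist, with no regularity; it is overcome by testing against two fixed vectors.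

\begin{lemma}[local Blaschke-type lemma]\label{lem:blaschke}
Let $f$ have non-degenerate second fundamental form at $q$, and let all points near $q$ be shadow points of $f$. Then $\varphi^2|_{T_qM}$ is a quadratic form. Moreover $q\in\mathcal R$.
\end{lemma}

\begin{proof}
Take the graph chart at $q$ for a shadow vector $\xi$ of $E=df(T_qM)$, and identify $E$ with $\mathbb R^2$, with the standard dot product, by a basis. For $a\in\mathbb R^2$ let $P_a=\{v+(a\cdot v)\xi: v\in E\}$. The tangent plane at the point with coordinate $x$ is $P_{\nabla z(x)}$. The derivative of $x\mapsto\nabla z(x)$ at $0$ is the non-degenerate matrix $h$, so by the inverse function theorem every $P_a$ with small $a$ is the tangent plane at a point near $q$ and has a shadow vector.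

\emph{The shadow vector depends smoothly on $a$.} Choose $y_1\neq0$ in $E$ and $0\ne y_2\in\ker y_1^*$. Then $y_1^*\neq0$ and $y_1^*(y_2)=0<y_2^*(y_2)$, so $y_1^*,y_2^*$ are independent. Consider the functionals $\alpha_j(a)=dH_{y_j+(a\cdot y_j)\xi}$ on $V$, $j=1,2$, which are smooth in $a$. At $a=0$ they vanish on $\xi$ and restrict to $y_1^*,y_2^*$ on $E$. Hence for small $a$ their restrictions to $E$ are independent, the linear system $\alpha_j(a)(m)=\alpha_j(a)(\xi)$, $j=1,2$, has a unique solution $m=m(a)\in E$, which is smooth with $m(0)=0$, and the common kernel of $\alpha_1(a),\alpha_2(a)$ is the line spanned by $\xi-m(a)$. A shadow vector of $P_a$ lies on this line, so $\xi-m(a)$ is itself a shadow vector: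
\[
dH_{v+(a\cdot v)\xi}\big(\xi-m(a)\big)=0\qquad\text{for all }v\neq0\text{ and all small }a .
\]

\emph{The differentiated relation.} Differentiate in $a_j$ at $a=0$. With $m_j=\partial_jm(0)\in E$ we get $v_j\,d^2H_v(\xi,\xi)-dH_v(m_j)=0$, that is, $C(v)v_j=m_j\cdot\nabla L_0(v)$. If $\mathcal M$ is the constant matrix with rows $m_1,m_2$, then $C(v)\,v=\mathcal M\,\nabla L_0(v)$. Since $C>0$, the vectors $C(v)v$ span $\mathbb R^2$, so $\mathcal M$ is invertible. With $N=\mathcal M^{-1}$ we have $\nabla L_0(v)=C(v)Nv$, and Euler's identity gives $2L_0(v)=C(v)\,v\cdot Nv$. Hence $v\cdot Nv>0$ for $v\neq0$, and dividing eliminates $C$: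
\[
\nabla\log L_0(v)=\frac{2Nv}{v\cdot Nv}.
\]

\emph{Integration.} Write $N=N_s+\omega J$ with $N_s$ symmetric and $J$ the rotation by $\pi/2$. Then $v\cdot Nv=v\cdot N_sv$, so $N_s$ is positive definite, and
\[
d\log L_0=d\log(v\cdot N_sv)+2\omega\,\frac{Jv\cdot dv}{v\cdot N_sv}.
\]
Integrate over the circle $v=(\cos\theta,\sin\theta)$, on which $dv=Jv\,d\theta$. The exact terms contribute nothing, so $0=2\omega\int_0^{2\pi}(v\cdot N_sv)^{-1}d\theta$, and $\omega=0$. Thus $\log L_0-\log(v\cdot N_sv)$ is constant on the connected set $E\setminus0$, and $L_0$ is a quadratic form. The hypotheses of the lemma hold at all points near $q$, so $q\in\mathcal R$.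
\end{proof}

Non-degeneracy is needed here. For small $\delta>0$ the formula $\Phi^4=(w_1^2+w_2^2+w_3^2)^2+\delta(w_1^4+w_2^4+w_3^4)$ defines a Banach--Minkowski norm, since $\Phi^2$ is $C^2$-close to the Euclidean form on the unit sphere. By the symmetry $w_3\mapsto-w_3$, all points of the plane $w_3=0$ are shadow points with shadow vector $e_3$. But $\Phi^2$ is not quadratic on this plane, because $(1+\delta)w_1^4+2w_1^2w_2^2+(1+\delta)w_2^4$ is not the square of a quadratic form.

\begin{corollary}\label{cor:disc}
If $h_2$ is non-degenerate at $q$ and $\operatorname{disc}S_q>0$, then $q\in\mathcal R$.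
\end{corollary}

\begin{proof}
Both conditions are open in $q$. So Lemma~\ref{lem:shadowS}(a) applies at all points near $q$, and then Lemma~\ref{lem:blaschke} applies to $f_2$.
\end{proof}

\section{Riemannian points and their limits}\label{sec:riem}

A Riemannian surface may be isometrically embedded in a space that is not Euclidean, so Gauss' theorem cannot be quoted directly. We show that near a point of $\mathcal R$ the ambient norm behaves, to the order that matters, like a Euclidean one.

\begin{lemma}\label{lem:riemnormal}
Let $q\in\mathcal R$, let $f$ be an isometric embedding, let $\ell$ be a conormal at $q$ and $h$ the corresponding second fundamental form. There are $\xi$ with $\ell(\xi)=1$ and $c>0$ such that in the graph chart for $\xi$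
\[
B(v)h(x,v)=0,\qquad W(x,y;v)=c\,h(x,v)h(y,v).
\]
If $h\neq0$, then $\xi$ is a shadow vector of $df(T_qM)$ and $c=d^2H_w(\xi,\xi)$ for all $0\ne w\in df(T_qM)$. If $h=0$, any $c>0$ will do.
\end{lemma}

\begin{proof}
In any graph chart, $L(x,v)=\frac12\sum g_{ij}(x)v_iv_j$ for small $x$, with smooth $g_{ij}$. By uniqueness of Taylor coefficients in \eqref{eq:expansion}, for each fixed $x$ the functions $B(v)h(x,v)$ and $W(x,x;v)$ are quadratic forms in $v$. We use twice the following fact: a quadratic form on $E$ that vanishes on the kernel of a linear form $\alpha\neq0$ equals $\alpha\beta$ with $\beta$ linear. In particular, if $B\alpha$ is a quadratic form for some linear $\alpha\neq0$, then $B=\beta$ off $\ker\alpha$, hence on $E\setminus0$ by continuity; since $v^*=g_q(v,\cdot)$ with $g_q=\varphi^2|_{T_qM}$, we can write $\beta(v)=g_q(v,k)=v^*(k)$, and a shear makes $B=0$.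

Let $h\neq0$ and pick $x$ with $\alpha=h(x,\cdot)\neq0$. Then $B\alpha$ is quadratic, and we shear so that $B=0$; thus $\xi$ is a shadow vector. Now $W(x,x;\cdot)=C\alpha^2$ is a quadratic form vanishing on $\ker\alpha$, so $C\alpha^2=\alpha\beta'$ with $\beta'$ linear, and $C\alpha=\beta'$ on $E\setminus0$ by continuity. Hence $\beta'$ vanishes on $\ker\alpha$, so $\beta'=c\alpha$ and $C\equiv c$, which is positive.

Let $h=0$, so that $W=BT$. If $T=0$, then $W=0$. If $T\neq0$, then $\alpha=T(x,x,\cdot)\neq0$ for some $x$ by polarization, $B\alpha=W(x,x;\cdot)$ is quadratic, and after a shear $B=0$; as $h$ is still zero, $W=0$.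
\end{proof}

\begin{proposition}\label{prop:riem}
If $p\in\overline{\mathcal R}$, the second fundamental forms of $f_1$ and $f_2$ at $p$ have the same type.
\end{proposition}

\begin{proof}
Fix a chart and smooth conormals $\ell_{i,q}$ on a compact neighborhood $U$ of $p$, and compute determinants in the coordinate basis. Let $q\in\mathcal R\cap U$ and choose $\xi_i$ and $c_i=c_i(q)$ by Lemma~\ref{lem:riemnormal}. In the graph charts at $q$, the left side of \eqref{eq:first} vanishes, so $Q=0$ by Corollary~\ref{cor:Qzero}, and \eqref{eq:second} is the hypothesis of Lemma~\ref{lem:gauss}. Therefore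
\begin{equation}\label{eq:gaussq}
c_1(q)\det h_{1,q}=c_2(q)\det h_{2,q},\qquad q\in\mathcal R\cap U .
\end{equation}
This proves the claim for $p\in\mathcal R$. To pass to the boundary of $\mathcal R$ we must keep $c_i(q)$ away from $0$ and $\infty$; otherwise one determinant could tend to zero while the other does not.

Drop the index $i$. After shrinking $U$, choose a smooth field $\xi^0_q\in V$ with $\ell_q(\xi^0_q)=1$. Let $q\in\mathcal R\cap U$ with $h_q\neq0$. The shadow vector of Lemma~\ref{lem:riemnormal} is $\xi=\xi^0_q+df(k)$ with $k\in T_qM$, and $dH_{df(w)}(\xi)=0$ means $g_q(w,k)=-dH_{df(w)}(\xi_q^0)$ for $0\neq w\in T_qM$. If $k\neq0$, take $w=k/\varphi(k)$; then $\varphi(k)=g_q(w,k)\le\mu$, where $\mu$ is the maximum of $|dH_{df(w)}(\xi^0_q)|$ over the compact set of all $w\in T_qM$ with $q\in U$ and $\varphi(w)=1$. So $\xi$ lies in the compact set $\mathcal K=\{\xi^0_q+df(k): q\in U,\ k\in T_qM,\ \varphi(k)\le\mu\}$, which does not contain $0$ because $\ell_q(\xi^0_q+df(k))=1$. The positive continuous function $(w,\xi)\mapsto d^2H_w(\xi,\xi)$ on $\{\Phi=1\}\times\mathcal K$ takes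 values in an interval $[c_-,c_+]$ with $0<c_-\le c_+<\infty$. Hence $c(q)\in[c_-,c_+]$; where $h_q=0$ we put $c(q)=c_-$.

Take $q_n\to p$ in $\mathcal R$ along a sequence for which $c_1(q_n)$ and $c_2(q_n)$ converge to positive limits $c_1,c_2$. Then \eqref{eq:gaussq} gives $c_1\det h_{1,p}=c_2\det h_{2,p}$, so the determinants have the same sign.
\end{proof}

\begin{remark}
Both sides of \eqref{eq:gaussq} equal $K(q)\det g_q$, where $K$ is the Gauss curvature of $g=\varphi^2$. Indeed, in the chart of Lemma~\ref{lem:riemnormal} we have $g_{ij}(x)=g_{ij}(0)+c\,h(x,e_i)h(x,e_j)+O(|x|^3)$, and at a point where the first derivatives of $g_{ij}$ vanish,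
$K\det g=-\frac12(\partial_2^2g_{11}+\partial_1^2g_{22}-2\partial_1\partial_2g_{12})$, which here equals $-\frac12\big(2ch_{12}^2+2ch_{12}^2-2c(h_{11}h_{22}+h_{12}^2)\big)=c\det h$.
\end{remark}

\section{Proof of Theorem~\ref{thm:type}}\label{sec:proof}

Suppose that the types at $p$ differ. By Proposition~\ref{prop:riem}, $p\notin\overline{\mathcal R}$. At least one of the two forms is non-degenerate; after renumbering, $h_2$ is. Since $p$ has a neighborhood disjoint from $\mathcal R$, Corollary~\ref{cor:disc} gives
\begin{equation}\label{eq:discnear}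
\operatorname{disc}S_q\le0\qquad\text{for all $q$ near $p$.}
\end{equation}
Let $S=S_p$. If $\det S>0$, then $\det h_1$ and $\det h_2$ have the same sign and the types agree; so $\det S\le0$. Then $(\operatorname{tr}S)^2-4\det S$ is a sum of two nonnegative terms, and it is $\le0$ by \eqref{eq:discnear}. Hence $\operatorname{tr}S=\det S=0$, and $S^2=0$ by the Cayley--Hamilton theorem. It remains to exclude $S\neq0$, where $h_1$ has rank one, and $S=0$, where $h_1=0$.

\subsection*{Case I: $S\ne0$}
Lemma~\ref{lem:shadowS}(b) applies with $s=0$. It gives a basis with $h_2=x_1v_2+x_2v_1$ and $h_1=\lambda x_1v_1$, $\lambda\neq0$, and it allows shears after which $B_1=B_2=0$. Then $Q=0$ by \eqref{eq:first} and Corollary~\ref{cor:Qzero}, so \eqref{eq:saddle} and \eqref{eq:saddleelim} hold with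
\[
W_{11}=\lambda^2C_1v_1^2,\qquad W_{12}=W_{22}=0 .
\]
The second equation of \eqref{eq:saddleelim} reads $v^*(r_1v_1^2-r_3v_2^2)=0$, so $r_1=r_3=0$ by Lemma~\ref{lem:pencil}. The first equation of \eqref{eq:saddle} at $v=e_2$ becomes $0=C_2(e_2)$, a contradiction.

\subsection*{Case II: $S=0$}
Normalize by Lemma~\ref{lem:flatnormal}, so that $B_2=0$ and $Q=0$. Write $B=B_1$ and $T=T_1$; then $W_1(x,y;v)=B(v)T(x,y,v)$. Compared with Proposition~\ref{prop:plane} there is a new term, in which both the function $B$ and the cubic form $T$ are unknown, and \eqref{eq:first} carries no information on $B$ because $h_1=0$. The missing information comes from the neighboring points: $T$ is the derivative of the second fundamental form of $f_1$ at $p$, so \eqref{eq:discnear} restricts $T$.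

\emph{Restriction on $T$.} Work in the graph chart $x$ of $f_1$, with height function $z$, and let $\pi\colon V_1\to E$ be the projection along $\xi_1$. At the point with coordinate $x$ the functional $\ell_1-dz_x\circ\pi$ is a conormal of $f_1$, since it annihilates $v+dz_x(v)\xi_1$, and its value on $\partial_i\partial_jf_1=(\partial_i\partial_jz)\,\xi_1$ is $\partial_i\partial_jz(x)$. So the second fundamental form of $f_1$ there is the Hessian of $z$, which is $T(x,\cdot,\cdot)+O(|x|^2)$. For a smooth conormal of $f_2$ extending $\ell_2$, the second fundamental form of $f_2$ is $h_2+O(|x|)$ in the same chart. Hence $S_x=h_2^{-1}T(x,\cdot,\cdot)+O(|x|^2)$. The discriminant is a quadratic polynomial in the matrix entries, so $\sigma^{-2}\operatorname{disc}S_{\sigma x}\to\operatorname{disc}\big(h_2^{-1}T(x,\cdot,\cdot)\big)$ as $\sigma\to0$ for fixed $x$, and \eqref{eq:discnear} gives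
\begin{equation}\label{eq:discT}
\operatorname{disc}\big(h_2^{-1}T(x,\cdot,\cdot)\big)\le0\qquad\text{for all }x\in E .
\end{equation}
Given a basis, let $t_0,t_1,t_2,t_3$ be the values of $T$ on $(e_1,e_1,e_1)$, $(e_1,e_1,e_2)$, $(e_1,e_2,e_2)$, $(e_2,e_2,e_2)$. The matrix of $T(x,\cdot,\cdot)$ is $\begin{pmatrix}a&b\\ b&c\end{pmatrix}$ with the linear forms
\[
a(x)=t_0x_1+t_1x_2,\qquad b(x)=t_1x_1+t_2x_2,\qquad c(x)=t_2x_1+t_3x_2 ,
\]
and $W_{11}=B\,a(v)$, $W_{12}=B\,b(v)$, $W_{22}=B\,c(v)$.

\emph{Case II.1: $h_2$ is definite.} In a basis with $h_2=\pm(x_1v_1+x_2v_2)$ the discriminant in \eqref{eq:discT} is $(a-c)^2+4b^2$. So $b\equiv0$, which gives $t_1=t_2=0$, and $a\equiv c$, which gives $t_0=t_2$ and $t_3=t_1$. Thus $T=0$, and Proposition~\ref{prop:plane} says that $h_2$ is degenerate, a contradiction.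

\emph{Case II.2: $h_2$ is indefinite.} In a basis with $h_2=x_1v_2+x_2v_1$ we have
\[
h_2^{-1}T(x,\cdot,\cdot)=\begin{pmatrix}b&c\\ a&b\end{pmatrix},\qquad \operatorname{disc}=4b^2-4(b^2-ac)=4ac .
\]
So $a(x)c(x)\le0$ for all $x$. A product of two independent linear forms takes both signs; hence $a\equiv0$, or $c\equiv0$, or $c=-\kappa a$ with $\kappa>0$ and $a\not\equiv0$. Since $v_1a(v)-v_2b(v)=t_0v_1^2-t_2v_2^2$ and $v_1b(v)-v_2c(v)=t_1v_1^2-t_3v_2^2$, equations \eqref{eq:saddleelim} read
\begin{equation}\label{eq:Belim}
B\,(t_0v_1^2-t_2v_2^2)=v^*(r_0v_1^2-r_2v_2^2),\qquad B\,(t_1v_1^2-t_3v_2^2)=v^*(r_1v_1^2-r_3v_2^2).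
\end{equation}

Suppose first that $a\equiv0$; the case $c\equiv0$ reduces to this one by exchanging $e_1$ and $e_2$, which keeps $h_2$. Then $t_0=t_1=0$, and \eqref{eq:Belim} gives
\[
v^*(r_0)v_1^2=\big(v^*(r_2)-t_2B\big)v_2^2,\qquad v^*(r_1)v_1^2=\big(v^*(r_3)-t_3B\big)v_2^2 .
\]
At $v=e_1+\tau e_2$ the right sides are $O(\tau^2)$, so $r_0=r_1=0$ by Lemma~\ref{lem:double}. The first equation of \eqref{eq:saddle} becomes $0=C_2v_2^2$, a contradiction.

Suppose now that $c=-\kappa a$ with $\kappa>0$ and $a\not\equiv0$. Replacing $(e_1,e_2)$ by $(\sigma e_1,\sigma^{-1}e_2)$ keeps $h_2$, multiplies $a=T(\cdot,e_1,e_1)$ by $\sigma^2$ and $c=T(\cdot,e_2,e_2)$ by $\sigma^{-2}$, and so multiplies $\kappa$ by $\sigma^{-4}$. We may therefore assume $\kappa=1$, that is, $t_2=-t_0$, $t_3=-t_1$, $(t_0,t_1)\neq0$. With $|v|^2=v_1^2+v_2^2$, equations \eqref{eq:Belim} become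
\[
t_0B|v|^2=v^*(r_0v_1^2-r_2v_2^2),\qquad t_1B|v|^2=v^*(r_1v_1^2-r_3v_2^2).
\]
Subtracting $t_0$ times the second from $t_1$ times the first eliminates $B$, and Lemma~\ref{lem:pencil} gives $t_1r_0=t_0r_1$ and $t_1r_2=t_0r_3$. Consequently the vectors
\[
n=\frac{t_0r_0+t_1r_1}{t_0^2+t_1^2},\qquad m=\frac{t_0r_2+t_1r_3}{t_0^2+t_1^2}
\]
satisfy $r_0=t_0n$, $r_1=t_1n$, $r_2=t_0m$, $r_3=t_1m$. Dividing one of the two equations by whichever of $t_0,t_1$ is nonzero, we obtain $B|v|^2=v^*(n)v_1^2-v^*(m)v_2^2$, and hence
\[
B-v^*(n)=-\frac{v_2^2}{|v|^2}\,v^*(n+m).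
\]
Since $r_0v_1+r_1v_2=a(v)\,n$, the first equation of \eqref{eq:saddle} gives
\[
C_2v_2^2=a(v)\big(B-v^*(n)\big)=-a(v)\,\frac{v_2^2}{|v|^2}\,v^*(n+m).
\]
So $C_2(v)=-a(v)\,v^*(n+m)/|v|^2$ for $v_2\neq0$, and for all $v\neq0$ by continuity. At a vector $v\ne0$ with $a(v)=0$ this gives $C_2(v)=0$, a contradiction.

All cases are contradictory, so the types at $p$ agree, and Theorem~\ref{thm:type} is proved. \qed

\begin{remark}
The trichotomy cannot be refined by rank: a flat Euclidean domain embeds isometrically both in a plane, where the second fundamental form has rank $0$, and in a round cylinder, where it has rank $1$.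
\end{remark}

\section{Rigidity}\label{sec:rigid}

By Section~\ref{sec:shadow}, away from Riemannian points an operator $S$ with real eigenvalues can be non-scalar on no open set. It remains to see that proportional second fundamental forms make the embeddings affinely equivalent. At each point there is a natural candidate for the linear map, the one that matches the $2$-jets of $f_1$ and $f_2$; its existence comes from \eqref{eq:first}, and it turns out to be constant.

\begin{lemma}\label{lem:scalar}
Let $M$ be connected, let the second fundamental forms of $f_1$ and $f_2$ be non-degenerate everywhere, and let $S_q$ be scalar for every $q\in M$. Then $f_2=A\circ f_1+c$ with a linear isomorphism $A\colon V_1\to V_2$ and $c\in V_2$, and $\Phi_2(Aw)=\Phi_1(w)$ for all $w$ tangent to $f_1(M)$.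
\end{lemma}

\begin{proof}
\emph{Matching the $2$-jets at a point.} Fix $q$ and take graph charts at $q$. We have $h_1=\rho h_2$ with $\rho\neq0$, so \eqref{eq:first} reads $(\rho B_1-B_2)h_2(x,v)=v^*(Q(x,v))$, and $Q=h_2\,k$ for some $k\in T_qM$ by Lemma~\ref{lem:division}. In the graph chart $x$ of $f_1$ the second derivatives at $q$ are
\[
d^2f_1=h_1\,\xi_1=h_2\,\rho\xi_1,\qquad d^2f_2=df_2(Q)+h_2\,\xi_2=h_2\,\big(\xi_2+df_2(k)\big).
\]
Define $A_q\colon V_1\to V_2$ by $A_q\circ df_1=df_2$ on $T_qM$ and $A_q(\rho\xi_1)=\xi_2+df_2(k)$. Both $\rho\xi_1$ and $\xi_2+df_2(k)$ are transverse to the respective tangent planes, so $A_q$ is an isomorphism, and at $q$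
\begin{equation}\label{eq:jets}
A_q\,\partial_jf_1=\partial_jf_2,\qquad A_q\,\partial_i\partial_jf_1=\partial_i\partial_jf_2 .
\end{equation}
Under a change of chart, the first and second partial derivatives of $f_1$ and of $f_2$ are replaced by linear combinations of the old ones with the same coefficients. So \eqref{eq:jets} holds in every chart.

\emph{Smoothness.} Fix a chart near a point $q_0$. Since $h_1\neq0$, some $\partial_i\partial_jf_1$ is transverse to the tangent plane at $q_0$, so $\partial_1f_1,\partial_2f_1,\partial_i\partial_jf_1$ is a basis of $V_1$ at all points near $q_0$. By \eqref{eq:jets}, $A_q$ maps this smooth frame to the corresponding derivatives of $f_2$. Thus $A_q$ is uniquely determined by \eqref{eq:jets} and is smooth in $q$.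

\emph{Constancy.} Differentiating $A\,\partial_jf_1=\partial_jf_2$ and using the second relation in \eqref{eq:jets} gives
\begin{equation}\label{eq:dA}
(\partial_kA)\,\partial_jf_1=0\qquad(j,k=1,2).
\end{equation}
So $\partial_kA$ vanishes on the tangent plane, and $(\partial_kA)w=\nu(w)\,\eta_k$, where $\nu$ is a smooth conormal of $f_1$ and $\eta_k$ takes values in $V_2$. Differentiating \eqref{eq:dA} once more,
\[
(\partial_l\partial_kA)\,\partial_jf_1=-(\partial_kA)\,\partial_l\partial_jf_1=-b_{lj}\,\eta_k,\qquad b_{lj}=\nu(\partial_l\partial_jf_1).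
\]
The left side is symmetric in $k,l$, so $b_{2j}\eta_1=b_{1j}\eta_2$ for $j=1,2$. This is a homogeneous linear system for $(\eta_1,\eta_2)$ whose determinant is $\pm\det(b_{lj})\neq0$, since $(b_{lj})$ is the matrix of the second fundamental form of $f_1$. Hence $\eta_1=\eta_2=0$. So $A$ is locally constant, hence constant on the connected manifold $M$, and $d(f_2-A\circ f_1)=0$ gives $f_2=A\circ f_1+c$. Finally, $\Phi_2(A\,df_1(w))=\Phi_2(df_2(w))=\varphi(w)=\Phi_1(df_1(w))$ for $w\in TM$.
\end{proof}

In the next theorem, the second fundamental form of $f_2$ is non-degenerate everywhere by Theorem~\ref{thm:type}, so $S_q$ is defined for all $q$.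

\begin{theorem}\label{thm:saddle}
In the setting of Theorem~\ref{thm:type}, let $M$ be connected, let the second fundamental form of $f_1$ be non-degenerate everywhere, and suppose that $\varphi$ is Riemannian on no nonempty open set. Assume that for every $q\in M$ the operator $S_q$ has real eigenvalues. Then the conclusion of Theorem~\ref{thm:rigid} holds.
\end{theorem}

\begin{proof}
By hypothesis $\mathcal R=\varnothing$, so $\operatorname{disc}S_q\le0$ for all $q$ by Corollary~\ref{cor:disc}. Real eigenvalues mean $\operatorname{disc}S_q\ge0$. Hence $S_q$ has a double eigenvalue at every point. The set of points where $S_q$ is not scalar is open. By Lemma~\ref{lem:shadowS}(b) all its points are shadow points of $f_2$, and by Lemma~\ref{lem:blaschke} they lie in $\mathcal R=\varnothing$. So $S_q$ is scalar everywhere, and Lemma~\ref{lem:scalar} applies.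
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:rigid}]
By Theorem~\ref{thm:type}, $h_2$ is definite everywhere. An operator that is self-adjoint with respect to a definite form has real eigenvalues, so Theorem~\ref{thm:saddle} applies.
\end{proof}

\begin{remark}
Conversely, if $f_2=A\circ f_1+c$ and $\Phi_2\circ A=\Phi_1$ on vectors tangent to $f_1(M)$, then $f_1$ and $f_2$ induce the same metric. So Theorem~\ref{thm:rigid} classifies all isometric embeddings of a connected nowhere Riemannian surface that admits one with definite second fundamental form. Without the hypothesis that $\varphi$ is nowhere Riemannian, Theorem~\ref{thm:rigid} applies to each component of $M\setminus\overline{\mathcal R}$.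
\end{remark}

\begin{example}
On Riemannian surfaces the conclusion of Theorem~\ref{thm:rigid} can fail. For $0<\alpha\le1$ and $(s,u)$ near $(0,0)$ let
\[
F_\alpha(s,u)=\Big(\alpha\cos s\cos\frac u\alpha,\ \alpha\cos s\sin\frac u\alpha,\ \int_0^s\sqrt{1-\alpha^2\sin^2\sigma}\,d\sigma\Big)\in\mathbb R^3 .
\]
The vectors $\partial_sF_\alpha$ and $\partial_uF_\alpha$ are orthogonal with squared lengths $1$ and $\cos^2s$, so all $F_\alpha$ induce the metric $ds^2+\cos^2s\,du^2$, and $F_1$ parametrizes a piece of the unit sphere. If $F_\alpha$ were an affine image of $F_1$, then along $s=0$ its first coordinate $y(u)=\alpha\cos(u/\alpha)$ would be a linear combination of $\cos u$, $\sin u$ and $1$, and would satisfy $y'''+y'=0$. But $y'''+y'=(\alpha^{-2}-1)\sin(u/\alpha)\not\equiv0$ for $\alpha<1$.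
\end{example}

\begin{remark}
Non-real eigenvalues of $S_q$ can occur only when both forms are indefinite, so they play no role in Theorems~\ref{thm:type} and~\ref{thm:rigid}. We do not decide here whether the hypothesis of real eigenvalues in Theorem~\ref{thm:saddle} can be dropped for saddle surfaces.
\end{remark}

\begin{thebibliography}{9}

\bibitem{Ivanov}
Sergei Ivanov, \emph{Monochromatic Finsler surfaces and a local ellipsoid characterization}, arXiv:1702.03340 (2017).

\end{thebibliography}
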